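
\newtheorem{theorem}{Theorem}[section]
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\theoremstyle{definition}
\newtheorem{example}[theorem]{Example}
\newtheorem{remark}[theorem]{Remark}
\numberwithin{equation}{section}

\title{Codimension functions, tilting complexes, and\\ homomorphic images of Cohen--Macaulay rings}


\begin{abstract}
A codimension function $\mathsf d$ on the spectrum of a commutative noetherian ring $R$ determines a silting object $T_{\Phi_{\mathsf d}}$ and a cosilting object $C_{\Phi_{\mathsf d}}$ of $\mathsf D(R)$. Hrbek, Nakamura and \v{S}\v{t}ov\'i\v{c}ek asked whether $R$ is a homomorphic image of a Cohen--Macaulay ring if and only if $T_{\Phi_{\mathsf d}}$ is tilting, respectively $C_{\Phi_{\mathsf d}}$ is cotilting. We show that the answer is negative for both versions. We construct a three-dimensional noetherian domain $R$ for which $T_{\Phi_{\mathsf d}}$ is tilting and $C_{\Phi_{\mathsf d}}$ is cotilting, although $R$ is not a homomorphic image of a Cohen--Macaulay ring; a two-dimensional quotient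 of $R$ shows that the two versions differ. The ``only if'' implications do hold in finite Krull dimension. Using two theorems of Kawasaki we also prove a corrected converse, in which the cotilting condition is imposed on all the quotients $R/\mathfrak p$, and we show that the original statement is true up to dimension $2$ in the cotilting version and up to dimension $1$ in the tilting version; these bounds are sharp.
\end{abstract}

\section{Introduction}

Throughout, $R$ is a commutative noetherian ring and $\mathsf D(R)$ is its unbounded derived category. Complexes are graded cohomologically, and $(\mathsf D^{\le 0},\mathsf D^{\ge1})$ is the standard t-structure. We say that a complex \emph{is a module} if its cohomology is concentrated in degree $0$.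

\subsection{The objects}

A noetherian ring $S$ is \emph{Cohen--Macaulay} if $S_{\mathfrak p}$ is a Cohen--Macaulay local ring for every $\mathfrak p\in\operatorname{Spec}S$. The ring $R$ is a \emph{homomorphic image of a Cohen--Macaulay ring} if $R\cong S/\mathfrak a$ with $S$ Cohen--Macaulay and $\mathfrak a\subseteq S$ an ideal.

A subset $V\subseteq\operatorname{Spec}R$ is \emph{specialization-closed} if $\mathfrak p\in V$ and $\mathfrak p\subseteq\mathfrak q$ imply $\mathfrak q\in V$. For such $V$ let $\mathsf D_V(R)$ consist of the $X\in\mathsf D(R)$ with $H^i(X)_{\mathfrak p}=0$ for all $i$ and all $\mathfrak p\notin V$. The inclusion $\mathsf D_V(R)\subseteq\mathsf D(R)$ has a right adjoint $\mathbf R\Gamma_V$, and the triangles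
\[
\mathbf R\Gamma_VX\to X\to L_VX\to\mathbf R\Gamma_VX[1]
\]
define a functor $L_V$.

For $T,C\in\mathsf D(R)$ and $J\subseteq\mathbb Z$ put
\begin{align*}
T^{\perp_J}&=\{X:\operatorname{Hom}(T,X[i])=0\ \text{for all } i\in J\},\\
{}^{\perp_J}C&=\{X:\operatorname{Hom}(X,C[i])=0\ \text{for all } i\in J\}.
\end{align*}
A \emph{t-structure} is a pair $(\mathcal U,\mathcal V)$ of full subcategories with $\operatorname{Hom}(\mathcal U,\mathcal V)=0$ and $\mathcal U[1]\subseteq\mathcal U$, such that every $X$ lies in a triangle $U\to X\to V\to U[1]$ with $U\in\mathcal U$ and $V\in\mathcal V$.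
The object $T$ is \emph{silting} if $(T^{\perp_{>0}},T^{\perp_{\le0}})$ is a t-structure, and \emph{tilting} if moreover $\operatorname{Hom}(T,T^{(I)}[i])=0$ for all sets $I$ and all $i\ne0$. Dually, $C$ is \emph{cosilting} if $({}^{\perp_{\le0}}C,{}^{\perp_{>0}}C)$ is a t-structure, and \emph{cotilting} if moreover $\operatorname{Hom}(C^I,C[i])=0$ for all sets $I$ and all $i\ne0$.

A \emph{codimension function} is a map $\mathsf d:\operatorname{Spec}R\to\mathbb Z$ with $\mathsf d(\mathfrak q)=\mathsf d(\mathfrak p)+1$ whenever $\mathfrak p\subsetneq\mathfrak q$ and no prime lies strictly in between. For $\mathfrak p\subseteq\mathfrak q$ all saturated chains from $\mathfrak p$ to $\mathfrak q$ then have length $\mathsf d(\mathfrak q)-\mathsf d(\mathfrak p)=\dim(R/\mathfrak p)_{\mathfrak q}$; in particular $\mathsf d$ is strictly increasing along strict inclusions. Put $\Phi_{\mathsf d}(n)=\{\mathfrak p:\mathsf d(\mathfrak p)>n\}$, a decreasing sequence of specialization-closed sets. It determines a (compactly generated) t-structure $(\mathcal U_{\Phi_{\mathsf d}},\mathcal V_{\Phi_{\mathsf d}})$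 with
\begin{align*}
\mathcal U_{\Phi_{\mathsf d}}&=\{X: H^n(X)_{\mathfrak p}=0\text{ for all }n\text{ and all }\mathfrak p\notin\Phi_{\mathsf d}(n)\},\\
\mathcal V_{\Phi_{\mathsf d}}&=\{Y:\operatorname{Hom}(U,Y)=0\text{ for all }U\in\mathcal U_{\Phi_{\mathsf d}}\}.
\end{align*}
Finally define
\[
T_{\Phi_{\mathsf d}}=\bigoplus_{n\in\mathbb Z}\bigl(\mathbf R\Gamma_{\Phi_{\mathsf d}(n-1)}L_{\Phi_{\mathsf d}(n)}R\bigr)[n].
\]

The following facts are the known background of the question.
\begin{itemize}
\item $T_{\Phi_{\mathsf d}}$ is a silting object of $\mathsf D(R)$.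
\item There is a cosilting object $C_{\Phi_{\mathsf d}}$ with $(\mathcal U_{\Phi_{\mathsf d}},\mathcal V_{\Phi_{\mathsf d}})=({}^{\perp_{\le 0}}C_{\Phi_{\mathsf d}},{}^{\perp_{>0}}C_{\Phi_{\mathsf d}})$. The t-structure determines it up to $\operatorname{Prod}$-equivalence, so it is well defined whether $C_{\Phi_{\mathsf d}}$ is cotilting.
\item If $R$ has a classical dualizing complex and $\mathsf d$ is the associated codimension function, then $C_{\Phi_{\mathsf d}}$ is cotilting.
\end{itemize}

\subsection{The question}

For $\mathfrak p\in\operatorname{Spec}R$ let $H_{\mathfrak p}=(\mathbf R\Gamma_{V(\mathfrak p)}R)_{\mathfrak p}[\mathsf d(\mathfrak p)]$ and let $E(\mathfrak p)$ be the injective hull of $R/\mathfrak p$. We shall see in Section~\ref{sec:primes} that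
\begin{equation}\label{eq:intro}
T_{\Phi_{\mathsf d}}\cong\bigoplus_{\mathfrak p}H_{\mathfrak p},\qquad C_{\Phi_{\mathsf d}}=\prod_{\mathfrak p}\mathbf R\mathrm{Hom}_R(H_{\mathfrak p},E(\mathfrak p)),\qquad H^{-i}(H_{\mathfrak p})=H^{\mathsf d(\mathfrak p)-i}_{\mathfrak p}(R_{\mathfrak p}).
\end{equation}
So the two objects collect the local cohomology of all local rings of $R$, shifted according to $\mathsf d$. For $R=\mathbb Z$ and $\mathsf d=\operatorname{ht}$ one gets $T_{\Phi_{\mathsf d}}=\mathbb Q\oplus\mathbb Q/\mathbb Z$ and $C_{\Phi_{\mathsf d}}=\mathbb Q\times\prod_p\widehat{\mathbb Z}_p$. If $R$ is Cohen--Macaulay and $\mathsf d=\operatorname{ht}$, all $H_{\mathfrak p}$ are modules, hence so are $T_{\Phi_{\mathsf d}}$ and $C_{\Phi_{\mathsf d}}$, and tilting and cotilting follow almost at once (Proposition~\ref{prop:CM}). Now let $R=S/\mathfrak a$ with $S$ Cohen--Macaulay. The height function of $S$ restricts to a codimension function on $\operatorname{Spec}R=V(\mathfrak a)$, and the objects of $R$ are obtained by base change from the parts of those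 of $S$ that belong to primes in $V(\mathfrak a)$. One may hope that the (co)tilting property survives, and also that it characterizes such rings. This is the question of Hrbek, Nakamura and \v{S}\v{t}ov\'i\v{c}ek~\cite{HNS}:
\begin{quote}
\emph{Let $R$ be a commutative noetherian ring with a codimension function $\mathsf d$. Is $R$ a homomorphic image of a Cohen--Macaulay ring if and only if $T_{\Phi_{\mathsf d}}$ is tilting (resp.\ $C_{\Phi_{\mathsf d}}$ is cotilting) in $\mathsf D(R)$?}
\end{quote}

\subsection{Results}

The answer is no for both versions.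

\begin{theorem}\label{thm:A}
There is a noetherian domain $R$ of dimension $3$ on which $\mathsf d=\operatorname{ht}$ is a codimension function (necessarily the only one up to a constant), such that $T_{\Phi_{\mathsf d}}$ is tilting and $C_{\Phi_{\mathsf d}}$ is cotilting, but $R$ is not a homomorphic image of a Cohen--Macaulay ring.
\end{theorem}

\begin{theorem}\label{thm:B}
The ring $R$ of Theorem~\ref{thm:A}, as constructed in Section~\ref{sec:construction}, contains an element $x$ such that $\bar R=R/xR$ is a noetherian domain of dimension $2$ with the following properties for $\mathsf d=\operatorname{ht}$: $T_{\Phi_{\mathsf d}}$ is tilting, $C_{\Phi_{\mathsf d}}$ is not cotilting, and $\bar R$ is not a homomorphic image of a Cohen--Macaulay ring. Moreover $T_{\Phi_{\mathsf d}}$ is tilting for every quotient $\bar R/\mathfrak p$ with $\mathfrak p\in\operatorname{Spec}\bar R$.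
\end{theorem}

In particular the cotilting property does not pass to quotients: it holds for $R$ and fails for $R/xR$. The ``only if'' parts of the question are true in finite dimension; we make no claim when $\dim R=\infty$.

\begin{theorem}\label{thm:C}
Let $R$ be a noetherian ring of finite Krull dimension with a codimension function $\mathsf d$. If $R$ is a homomorphic image of a Cohen--Macaulay ring, then $T_{\Phi_{\mathsf d}}$ is tilting and $C_{\Phi_{\mathsf d}}$ is cotilting.
\end{theorem}

For the corrected converse consider, for $\mathfrak p\in\operatorname{Spec}R$, the conditions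
\begin{itemize}
\item[$(a_{\mathfrak p})$] for every prime $\mathfrak q\supseteq\mathfrak p$, the completion $\widehat D$ of $D=(R/\mathfrak p)_{\mathfrak q}$ is equidimensional and $\widehat D\otimes_D\operatorname{Frac}D$ is Cohen--Macaulay;
\item[$(b_{\mathfrak p})$] $(R/\mathfrak p)_f$ is Cohen--Macaulay for some $f\in R\setminus\mathfrak p$.
\end{itemize}

\begin{theorem}\label{thm:D}
Let $\dim R<\infty$ and let $\mathsf d$ be a codimension function on $\operatorname{Spec}R$.
\begin{enumerate}
\item[(1)] The following are equivalent: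
 \begin{enumerate}
 \item[(i)] $R$ is a homomorphic image of a Cohen--Macaulay ring;
 \item[(ii)] for every $\mathfrak p\in\operatorname{Spec}R$ the object $C_{\Phi_{\mathsf d}}$ of $\mathsf D(R/\mathfrak p)$, for the restriction of $\mathsf d$, is cotilting;
 \item[(iii)] $(a_{\mathfrak p})$ and $(b_{\mathfrak p})$ hold for every $\mathfrak p\in\operatorname{Spec}R$.
 \end{enumerate}
\item[(2)] If $R$ is local, these conditions are also equivalent to
 \begin{enumerate}
 \item[(iv)] for every $\mathfrak p\in\operatorname{Spec}R$ the object $T_{\Phi_{\mathsf d}}$ of $\mathsf D(R/\mathfrak p)$, for the restriction of $\mathsf d$, is tilting.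
 \end{enumerate}
\item[(3)] If $\dim R\le2$, then (i) holds if and only if $C_{\Phi_{\mathsf d}}$ is cotilting in $\mathsf D(R)$. If $\dim R\le1$, then (i) holds, $T_{\Phi_{\mathsf d}}$ is tilting and $C_{\Phi_{\mathsf d}}$ is cotilting. So the cotilting version of the question has a positive answer for $\dim R\le2$ and the tilting version for $\dim R\le1$; by Theorems~\ref{thm:A} and~\ref{thm:B} these bounds are sharp.
\end{enumerate}
\end{theorem}

Theorem~\ref{thm:D} relies on two theorems of Kawasaki, quoted in Section~\ref{sec:converse}; Theorems~\ref{thm:A}--\ref{thm:C} do not. Theorem~\ref{thm:B} shows that (iv) cannot replace (ii) for non-local rings, even in dimension $2$.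

\subsection{The idea: sums, products, and one common element}\label{subsec:idea}

Here is the mechanism behind Theorems~\ref{thm:A} and~\ref{thm:B}. Let $R$ be a domain with $\mathsf d=\operatorname{ht}$ that is Cohen--Macaulay except at its maximal ideals $\mathfrak m_1,\mathfrak m_2,\dots$, all of height $e$, and suppose that the only defect at $\mathfrak m_n$ is $H^{e-1}_{\mathfrak m_n}(R_{\mathfrak m_n})\cong R/\mathfrak m_n$. By \eqref{eq:intro}, outside degree $0$ the only cohomology of $T^{(I)}$ and $C^I$ is
\[
H^{-1}(T^{(I)})\cong\bigoplus_n(R/\mathfrak m_n)^{(I)},\qquad H^1(C^I)\cong\prod_n(R/\mathfrak m_n)^I .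
\]
Tilting forbids maps of negative degree from $T$ to $T^{(I)}$. For non-maximal $\mathfrak p$ there are no maps $H_{\mathfrak p}\to R/\mathfrak m_n$, because an element of $\mathfrak m_n\setminus\mathfrak p$ is invertible on the first and zero on the second; so $H_{\mathfrak p}$ contributes nothing. The summand $H_{\mathfrak m_n}$ sees only the copies of itself in $T^{(I)}$, and $\operatorname{Hom}(H_{\mathfrak m_n},H_{\mathfrak m_n}^{(I)}[i])=0$ for $i<0$ over every noetherian ring, by a fact about completions of free modules (Lemma~\ref{lem:completion}). Hence $T$ is \emph{always} tilting here. Cotilting, on the other hand, turns out to mean that $H_{\mathfrak p}\otimes C^I$ has no cohomology in positive degrees, and at $\mathfrak p=0$ this says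
\[
\Bigl(\prod_n(R/\mathfrak m_n)^I\Bigr)\otimes_R\operatorname{Frac}R=0 .
\]
Compare with $\mathbb Z$: one has $(\bigoplus_p\mathbb Z/p)\otimes\mathbb Q=0$, but $(\prod_p\mathbb Z/p)\otimes\mathbb Q\neq0$, since no nonzero integer kills $(1,1,1,\dots)$. The product vanishes generically exactly when some nonzero $x$ lies in all the $\mathfrak m_n$. Thus $C$ sees whether the defects have a common annihilator, and $T$ does not even see that.

Being an image of a Cohen--Macaulay ring is more demanding: every domain $R/\mathfrak p$ must be Cohen--Macaulay on a nonempty open set (Lemma~\ref{lem:genericCM}). So we want an $x\ne0$ that lies in all $\mathfrak m_n$, such that $R/xR$ is a domain in which every nonzero element avoids almost all $\mathfrak m_n$. Then $C$ is cotilting over $R$, while $R/xR$ is not Cohen--Macaulay on any nonempty open set. Over $R/xR$ the common annihilator has been lost, and there $C$ is no longer cotilting.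

\section{The two objects, prime by prime}\label{sec:primes}

We decompose $T_{\Phi_{\mathsf d}}$ and $C_{\Phi_{\mathsf d}}$ into pieces indexed by the primes and restate tilting and cotilting as vanishing conditions on these pieces. The tool is that an object of $\mathsf D(R)$ vanishes as soon as its local cohomology at every prime does.

\subsection{Local cohomology at a prime}

If $\mathfrak a=(y_1,\dots,y_r)$, then $\mathbf R\Gamma_{V(\mathfrak a)}R$ is represented by the \v{C}ech complex $R\to\bigoplus_iR_{y_i}\to\cdots\to R_{y_1\cdots y_r}$ in degrees $0,\dots,r$. We use the standard facts $\mathbf R\Gamma_VX\cong\mathbf R\Gamma_VR\otimes^{\mathbf L}_RX$ and $\mathbf R\Gamma_V\mathbf R\Gamma_{V'}=\mathbf R\Gamma_{V\cap V'}$; in particular $\mathbf R\Gamma_V$ and $L_V$ commute with coproducts. For $f\in R$ one has $L_{V(f)}X=X_f$. For closed $V_1,V_2$ there is the Mayer--Vietoris triangle $\mathbf R\Gamma_{V_1\cap V_2}X\to\mathbf R\Gamma_{V_1}X\oplus\mathbf R\Gamma_{V_2}X\to\mathbf R\Gamma_{V_1\cup V_2}X\to$.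

For $\mathfrak p\in\operatorname{Spec}R$ put $\Gamma(\mathfrak p)=(\mathbf R\Gamma_{V(\mathfrak p)}R)_{\mathfrak p}$ and, when $\mathsf d$ is given, $H_{\mathfrak p}=\Gamma(\mathfrak p)[\mathsf d(\mathfrak p)]$. As $\Gamma(\mathfrak p)$ is represented by a localized \v{C}ech complex, a bounded complex of flat modules in degrees $\ge0$, we write simply $\Gamma(\mathfrak p)\otimes X$ for the derived tensor product; thus $\Gamma(\mathfrak p)\otimes X\cong(\mathbf R\Gamma_{V(\mathfrak p)}X)_{\mathfrak p}$. We use the same convention for $H_{\mathfrak p}\otimes X$. For an $R_{\mathfrak p}$-module $N$ let $H^j_{\mathfrak p}(N)$ be its local cohomology with respect to the maximal ideal of $R_{\mathfrak p}$.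

\begin{lemma}\label{lem:gamma}
Let $X\in\mathsf D(R)$ and let $\mathfrak p,\mathfrak q$ be primes of $R$.
\begin{enumerate}
\item[(a)] For a module $M$ one has $H^j(\Gamma(\mathfrak p)\otimes M)=H^j_{\mathfrak p}(M_{\mathfrak p})$. It vanishes for $j<0$ and for $j>\dim\operatorname{Supp}M_{\mathfrak p}$.
\item[(b)] For specialization-closed $V$, the canonical map $\Gamma(\mathfrak p)\otimes\mathbf R\Gamma_VX\to\Gamma(\mathfrak p)\otimes X$ is an isomorphism if $\mathfrak p\in V$, and its source is $0$ if $\mathfrak p\notin V$. Hence $\Gamma(\mathfrak p)\otimes L_VX$ is $0$ if $\mathfrak p\in V$, and the canonical map $\Gamma(\mathfrak p)\otimes X\to\Gamma(\mathfrak p)\otimes L_VX$ is an isomorphism if $\mathfrak p\notin V$.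
\item[(c)] $\Gamma(\mathfrak p)\otimes\Gamma(\mathfrak p)\cong\Gamma(\mathfrak p)$, and $\Gamma(\mathfrak p)\otimes\Gamma(\mathfrak q)=0$ if $\mathfrak p\ne\mathfrak q$.
\item[(d)] If $\Gamma(\mathfrak p)\otimes X=0$ for all $\mathfrak p$, then $X=0$. Hence a morphism that becomes an isomorphism after applying $\Gamma(\mathfrak p)\otimes-$ for every $\mathfrak p$ is an isomorphism.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The formula is the definition. For the upper bound, local cohomology commutes with direct limits, and Grothendieck's vanishing theorem applies to the finitely generated submodules of $M_{\mathfrak p}$.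

(b) If $\mathfrak p\in V$ then $V(\mathfrak p)\subseteq V$ and $\mathbf R\Gamma_{V(\mathfrak p)}\mathbf R\Gamma_V=\mathbf R\Gamma_{V(\mathfrak p)}$. If $\mathfrak p\notin V$ then $(\mathbf R\Gamma_VX)_{\mathfrak p}=0$. The statement on $L_V$ follows from the triangle.

(c) The first claim is the localization of $\mathbf R\Gamma_{V(\mathfrak p)}\mathbf R\Gamma_{V(\mathfrak p)}=\mathbf R\Gamma_{V(\mathfrak p)}$. For the second, let $f\in\mathfrak p\setminus\mathfrak q$ (otherwise exchange the roles of $\mathfrak p$ and $\mathfrak q$). Then $f$ is invertible on $\Gamma(\mathfrak q)$, while $\Gamma(\mathfrak p)_f=0$.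

(d) Suppose $X\ne0$. Since $\mathbf R\Gamma_{\operatorname{Spec}R}X=X\neq 0$ and $\operatorname{Spec}R$ is noetherian, there is a minimal closed $V$ with $\mathbf R\Gamma_VX\ne0$. By Mayer--Vietoris $V$ is irreducible, $V=V(\mathfrak p)$. For $f\notin\mathfrak p$, minimality gives $\mathbf R\Gamma_{V(f)}\mathbf R\Gamma_{V(\mathfrak p)}X=\mathbf R\Gamma_{V(f)\cap V(\mathfrak p)}X=0$, so $f$ acts invertibly on $\mathbf R\Gamma_{V(\mathfrak p)}X$. Hence $\mathbf R\Gamma_{V(\mathfrak p)}X\cong(\mathbf R\Gamma_{V(\mathfrak p)}X)_{\mathfrak p}=\Gamma(\mathfrak p)\otimes X=0$, a contradiction. The last claim follows by applying this to the cone.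
\end{proof}

\begin{proposition}\label{prop:T}
$T_{\Phi_{\mathsf d}}\cong\bigoplus_{\mathfrak p\in\operatorname{Spec}R}H_{\mathfrak p}$, and $H^{-i}(H_{\mathfrak p})=H^{\mathsf d(\mathfrak p)-i}_{\mathfrak p}(R_{\mathfrak p})$.
\end{proposition}

\begin{proof}
The second claim is Lemma~\ref{lem:gamma}(a). Fix $n$ and let $X=\mathbf R\Gamma_{\Phi_{\mathsf d}(n-1)}L_{\Phi_{\mathsf d}(n)}R$. By Lemma~\ref{lem:gamma}(b), applied to the canonical maps $X\to L_{\Phi_{\mathsf d}(n)}R\leftarrow R$, the complex $\Gamma(\mathfrak q)\otimes X$ is $\Gamma(\mathfrak q)$ if $\mathsf d(\mathfrak q)=n$ and is $0$ otherwise.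

Let $\mathsf d(\mathfrak p)=n$. If $\mathfrak q\ne\mathfrak p$ then $\Gamma(\mathfrak q)\otimes\mathbf R\Gamma_{V(\mathfrak p)}X=0$: either $\mathfrak q\not\supseteq\mathfrak p$, or $\mathfrak q\supsetneq\mathfrak p$ and then $\mathsf d(\mathfrak q)>n$. Therefore the localization map
\[
\mathbf R\Gamma_{V(\mathfrak p)}X\to(\mathbf R\Gamma_{V(\mathfrak p)}X)_{\mathfrak p}=\Gamma(\mathfrak p)\otimes X\cong\Gamma(\mathfrak p)
\]
becomes an isomorphism after $\Gamma(\mathfrak p)\otimes-$, and both sides vanish after $\Gamma(\mathfrak q)\otimes-$ for $\mathfrak q\ne\mathfrak p$. By Lemma~\ref{lem:gamma}(d) it is an isomorphism.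

Finally consider $\bigoplus_{\mathsf d(\mathfrak p)=n}\mathbf R\Gamma_{V(\mathfrak p)}X\to X$. After $\Gamma(\mathfrak q)\otimes-$ with $\mathsf d(\mathfrak q)=n$ only the summand $\mathfrak p=\mathfrak q$ survives, and it maps isomorphically; if $\mathsf d(\mathfrak q)\ne n$ both sides vanish. So this map is an isomorphism and $X\cong\bigoplus_{\mathsf d(\mathfrak p)=n}\Gamma(\mathfrak p)$. Now shift by $n$ and sum over $n$.
\end{proof}

\begin{lemma}\label{lem:tiltcrit}
Let $T=T_{\Phi_{\mathsf d}}$. Then $\operatorname{Hom}(T,T^{(I)}[i])=0$ for all sets $I$ and all $i>0$. So $T$ is tilting if and only if $\operatorname{Hom}(H_{\mathfrak p},T^{(I)}[i])=0$ for all $\mathfrak p$, all $I$ and all $i<0$.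
\end{lemma}

\begin{proof}
Recall that $T$ is silting. Suppose that $X$ is left orthogonal to $T^{\perp_{\le0}}$, and let $U\to X\to V\to$ be its triangle for $(T^{\perp_{>0}},T^{\perp_{\le0}})$. The map $X\to V$ is zero, so $X$ is a direct summand of $U$ and $X\in T^{\perp_{>0}}$. Hence $T^{\perp_{>0}}$ is exactly the left orthogonal of $T^{\perp_{\le0}}$; it contains $T$ and is closed under coproducts. So $T^{(I)}\in T^{\perp_{>0}}$. The last claim follows from Proposition~\ref{prop:T}.
\end{proof}

\subsection{The cosilting object}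

Let $E(\mathfrak p)=E_R(R/\mathfrak p)$; it is an injective cogenerator of the category of $R_{\mathfrak p}$-modules. Put
\[
C_{\mathfrak p}=\mathbf R\mathrm{Hom}_R(H_{\mathfrak p},E(\mathfrak p)),\qquad C=\prod_{\mathfrak p}C_{\mathfrak p}.
\]
By adjunction, and with $X=R$ for the second formula,
\begin{equation}\label{eq:dual}
\operatorname{Hom}(X,C_{\mathfrak p}[i])=\operatorname{Hom}_R\bigl(H^{-i}(H_{\mathfrak p}\otimes X),E(\mathfrak p)\bigr),\qquad H^j(C_{\mathfrak p})=\operatorname{Hom}_R\bigl(H^{-j}(H_{\mathfrak p}),E(\mathfrak p)\bigr).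
\end{equation}

\begin{proposition}\label{prop:C}
We have
\begin{align*}
\mathcal V_{\Phi_{\mathsf d}}={}^{\perp_{>0}}C&=\{X:H_{\mathfrak p}\otimes X\in\mathsf D^{\ge0}\text{ for all }\mathfrak p\},\\
\mathcal U_{\Phi_{\mathsf d}}={}^{\perp_{\le0}}C&=\{X:H_{\mathfrak p}\otimes X\in\mathsf D^{<0}\text{ for all }\mathfrak p\}.
\end{align*}
Hence we may and do take $C_{\Phi_{\mathsf d}}=C$.
\end{proposition}

\begin{proof}
The descriptions of the two orthogonals of $C$ follow from \eqref{eq:dual} because $E(\mathfrak p)$ is a cogenerator. Write $\mathcal U,\mathcal V$ for $\mathcal U_{\Phi_{\mathsf d}},\mathcal V_{\Phi_{\mathsf d}}$. We show one inclusion for each class; the triangles of the t-structure then force equality.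

\emph{Step 1: $\mathcal U\subseteq{}^{\perp_{\le0}}C$.} Let $X\in\mathcal U$, let $\mathfrak p$ be a prime and $d=\mathsf d(\mathfrak p)$. The primes in the support of $H^n(X)_{\mathfrak p}$ are contained in $\mathfrak p$ and have $\mathsf d\ge n+1$, so chains of such primes have length at most $d-n-1$. (If $n\ge d$, this means $H^n(X)_{\mathfrak p}=0$.) By Lemma~\ref{lem:gamma}(a), $\Gamma(\mathfrak p)\otimes H^n(X)[-n]\in\mathsf D^{<d}$ for every $n$. To pass to $X$, let $\Gamma(\mathfrak p)$ live in degrees $0,\dots,r$, let $j\ge d$ and choose $a<j-r$. Since $\Gamma(\mathfrak p)\otimes\tau^{\le a}X\in\mathsf D^{\le a+r}$, we get $H^j(\Gamma(\mathfrak p)\otimes X)\cong H^j(\Gamma(\mathfrak p)\otimes(\tau^{>a}X)_{\mathfrak p})$. The complex $(\tau^{>a}X)_{\mathfrak p}$ is bounded, so it is a finite extension of the complexes $H^n(X)_{\mathfrak p}[-n]$, and the group is $0$. Thus $\Gamma(\mathfrak p)\otimes X\in\mathsf D^{<d}$.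

\emph{Step 2: $\mathcal V\subseteq{}^{\perp_{>0}}C$.} We have $\mathsf D_{V(\mathfrak p)}(R)\cap\mathsf D^{<\mathsf d(\mathfrak p)}\subseteq\mathcal U$: if $X$ is in the left-hand side and $H^n(X)_{\mathfrak q}\ne0$, then $\mathfrak q\supseteq\mathfrak p$ and $n<\mathsf d(\mathfrak p)\le\mathsf d(\mathfrak q)$. For $Y\in\mathcal V$ put $Z=\tau^{<\mathsf d(\mathfrak p)}\mathbf R\Gamma_{V(\mathfrak p)}Y$. Then $Z\in\mathcal U$ and $0=\operatorname{Hom}(Z,Y)=\operatorname{Hom}(Z,\mathbf R\Gamma_{V(\mathfrak p)}Y)$, so the canonical map $Z\to\mathbf R\Gamma_{V(\mathfrak p)}Y$ is zero. As it is an isomorphism on cohomology in degrees $<\mathsf d(\mathfrak p)$, we get $\mathbf R\Gamma_{V(\mathfrak p)}Y\in\mathsf D^{\ge\mathsf d(\mathfrak p)}$. Localize at $\mathfrak p$.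

\emph{Step 3: equality.} Let $U\to X\to V\to$ be the triangle of $X$ for $(\mathcal U,\mathcal V)$. If $X\in{}^{\perp_{\le0}}C$, then $H_{\mathfrak p}\otimes V$ lies in $\mathsf D^{<0}$ by Step~1 (applied to $U[1]\in\mathcal U$) and in $\mathsf D^{\ge0}$ by Step~2, for all $\mathfrak p$. So $V=0$ by Lemma~\ref{lem:gamma}(d), and $X\in\mathcal U$. If $X\in{}^{\perp_{>0}}C$, then $H_{\mathfrak p}\otimes U$ lies in $\mathsf D^{<0}$ by Step~1 and in $\mathsf D^{\ge0}$ by Step~2 (applied to $V[-1]\in\mathcal V$). So $U=0$ and $X\in\mathcal V$.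
\end{proof}

\begin{proposition}\label{prop:cotiltcrit}
For every set $I$ and every prime $\mathfrak p$ we have $H_{\mathfrak p}\otimes C^I\in\mathsf D^{\ge0}$. The object $C=C_{\Phi_{\mathsf d}}$ is cotilting if and only if $H_{\mathfrak p}\otimes C^I\in\mathsf D^{\le0}$ for all $\mathfrak p$ and all $I$.
\end{proposition}

\begin{proof}
As $\operatorname{Hom}({}^{\perp_{\le0}}C,C)=0$, we have $C\in\mathcal V_{\Phi_{\mathsf d}}$. The class $\mathcal V_{\Phi_{\mathsf d}}$, a right orthogonal, is closed under products, so $C^I\in\mathcal V_{\Phi_{\mathsf d}}={}^{\perp_{>0}}C$. This gives the first claim and the vanishing of $\operatorname{Hom}(C^I,C[i])$ for $i>0$. By \eqref{eq:dual}, the vanishing for all $i<0$ means $H^j(H_{\mathfrak p}\otimes C^I)=0$ for all $j>0$ and all $\mathfrak p$.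
\end{proof}

\begin{remark}\label{rem:indep}
The (co)tilting properties do not depend on the choice of $\mathsf d$. Replacing $\mathsf d$ by $\mathsf d+c$ shifts $T$ and $C$. Two codimension functions differ by a constant on every irreducible component, hence on every connected component of $\operatorname{Spec}R$, and $T$, $C$ and all Hom conditions decompose along the corresponding finite product decomposition of $R$.
\end{remark}

\begin{proposition}\label{prop:CM}
Let $S$ be a Cohen--Macaulay ring. Then $\operatorname{ht}$ is a codimension function, all $H_Q$ and all $C_Q$ (for $\mathsf d=\operatorname{ht}$, $Q\in \operatorname{Spec}S$) are modules, $T_{\Phi_{\mathsf d}}$ is tilting and $C_{\Phi_{\mathsf d}}$ is cotilting.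
\end{proposition}

\begin{proof}
In a Cohen--Macaulay ring $\operatorname{ht}Q=\operatorname{ht}P+\dim(S/P)_Q$ for $P\subseteq Q$, so $\operatorname{ht}$ is a codimension function. Since $H^i_Q(S_Q)=0$ for $i\ne\operatorname{ht}Q$, $H_Q$ is a module, and so is $C_Q$ by \eqref{eq:dual}. There are no nonzero maps of negative degree between modules, so $T$ is tilting by Lemma~\ref{lem:tiltcrit}. The module $C^I$ satisfies $H_Q\otimes C^I\in\mathsf D^{\le0}$ by Lemma~\ref{lem:gamma}(a), because $\dim S_Q=\operatorname{ht}Q$; use Proposition~\ref{prop:cotiltcrit}.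
\end{proof}

\section{Images of Cohen--Macaulay rings are generically Cohen--Macaulay}

The obstruction that excludes our examples is elementary. It comes from comparing a ring with its quotient by a prime, near the generic point of that prime.

\begin{lemma}\label{lem:nilpotent}
Let $A$ be a noetherian ring and $P$ a nilpotent prime such that every $P^i/P^{i+1}$, $i\ge0$, is free over $A/P$. Then $\operatorname{depth}A_{\mathfrak q}=\operatorname{depth}(A/P)_{\mathfrak q}$ and $\dim A_{\mathfrak q}=\dim(A/P)_{\mathfrak q}$ for all primes $\mathfrak q$.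
\end{lemma}

\begin{proof}
The dimensions agree as $P$ is nilpotent. Let $P^m=0\ne P^{m-1}$ and $r=\operatorname{depth}(A/P)_{\mathfrak q}$. Filtering by powers of $P$, we see that $H^i_{\mathfrak q}$ vanishes on $A_{\mathfrak q}$ and on $(A/P^{m-1})_{\mathfrak q}$ for $i<r$. So $H^r_{\mathfrak q}(P^{m-1}_{\mathfrak q})$ embeds into $H^r_{\mathfrak q}(A_{\mathfrak q})$. The former is a nonzero direct sum of copies of $H^r_{\mathfrak q}((A/P)_{\mathfrak q})\ne0$.
\end{proof}

\begin{lemma}\label{lem:compare}
Let $S$ be a noetherian ring and $P$ a prime such that $S_P$ is Cohen--Macaulay. There is $g\in S\setminus P$ such that for every prime $Q\supseteq P$ with $g\notin Q$: $S_Q$ is Cohen--Macaulay if and only if $(S/P)_Q$ is.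
\end{lemma}

\begin{proof}
Let $h=\operatorname{ht}P$ and choose $z_1,\dots,z_h\in P$ whose images form an $S_P$-regular sequence. The finitely generated modules $\ker\bigl(z_i\mid S/(z_1,\dots,z_{i-1})\bigr)$ vanish at $P$, so they vanish after inverting some $g\notin P$. Let $S'=S_g/(z_1,\dots,z_h)$ and $P'=PS'$. The ring $S'_{P'}=S_P/(z_1,\dots,z_h)$ is artinian, so a power of $P'$ vanishes at $P'$, and after enlarging $g$ (that is, replacing it by a multiple outside $P$) the ideal $P'$ is nilpotent. Only finitely many of the finitely generated modules $P'^i/P'^{i+1}$ over the domain $S'/P'$ are nonzero; after enlarging $g$ again they are free. Now let $Q\supseteq P$ with $g\notin Q$. Then $z_1,\dots,z_h$ is an $S_Q$-regular sequence, so $S_Q$ is Cohen--Macaulay if and only if $S'_Q$ is. By Lemma~\ref{lem:nilpotent} this holds if and only if $(S'/P')_Q=(S/P)_Q$ is Cohen--Macaulay.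
\end{proof}

\begin{lemma}\label{lem:genericCM}
If a domain $D$ is a homomorphic image of a Cohen--Macaulay ring, then $D_f$ is Cohen--Macaulay for some $0\ne f\in D$.
\end{lemma}

\begin{proof}
Write $D=S/P$ with $S$ Cohen--Macaulay, and let $f$ be the image of the element $g$ of Lemma~\ref{lem:compare}.
\end{proof}

\section{Construction of the ring}\label{sec:construction}

We first build a $k[x]$-algebra with a single bad point, at which the defect is one copy of the residue field. Then we tensor infinitely many copies of it over $k[x]$, so that all bad points lie on the common divisor $x=0$, and we localize so that the bad points become the maximal ideals.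

\subsection{One bad point}

Let $k$ be a field and
\[
B=k[s,t,u,v]/(sv-tu)\;\cong\;k[s,t,sy,ty]\subset k[s,t,y],\qquad u=sy,\quad v=ty
\]
(the map is injective, since it is a surjection between finitely generated $k$-algebras that are domains of dimension $3$). Grade $B$ by $y$-degree: $B=\bigoplus_{i\ge0}B_i$ with $B_i=(s,t)^iy^i$ and $B_0=k[s,t]$. We create the bad point by deleting the degree-one part:
\[
A=B_0\oplus\bigoplus_{i\ge2}B_i,\qquad A_{\ge2}=\bigoplus_{i\ge2}B_i,\qquad \mathfrak m=(s,t)B_0\oplus A_{\ge2},\qquad A/\mathfrak m=k .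
\]
This is a subring, generated over $k$ by $s,t$ and the monomials of degree $2$ and $3$ in $u,v$, and $B=A+Au+Av$ is finite over $A$. Since $A_{\ge2}B_1\subseteq A$, the $A$-module $M=B/A$ is a module over $A/A_{\ge2}=k[s,t]$, namely $M\cong B_1\cong(s,t)k[s,t]$. That $M$ is free of rank one except at the origin, where it has depth $1$, is what will produce the defect. Put
\[
x=s-v^2\in\mathfrak m .
\]
The image of $x$ in $A/A_{\ge2}=k[s,t]$ is $s$, so $x$ is transcendental over $k$. Moreover $x$ acts on $M$ as $s$. We view $A$, $B$ and $M$ as modules over $k[x]$; then $M\cong(x,t)k[x,t]$, with $A$ acting through the $k[x]$-algebra map $A\to k[x,t]$, $s\mapsto x$, $t\mapsto t$, $A_{\ge2}\mapsto0$. For a $k[x]$-algebra $\Theta$ write $A_\Theta=A\otimes_{k[x]}\Theta$, $B_\Theta=B\otimes_{k[x]}\Theta$ and $M_\Theta=M\otimes_{k[x]}\Theta$.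

\begin{lemma}\label{lem:domain}
\begin{enumerate}
\item[(a)] $A$, $B$ and $M$ are flat over $k[x]$, and $0\to A_\Theta\to B_\Theta\to M_\Theta\to0$ is exact for every $\Theta$.
\item[(b)] $B_\Theta=\Theta[t,u,v]/\bigl(v(x+v^2)-tu\bigr)$ is free over $\Theta[t,u]$ on $1,v,v^2$.
\item[(c)] If $\Theta$ is a domain, then $A_\Theta\subseteq B_\Theta$ are domains. (The image of $x$ in $\Theta$ may be $0$.)
\end{enumerate}
\end{lemma}

\begin{proof}
(a) All three are torsion-free over $k[x]$, hence flat. The sequence $0\to A\to B\to M\to0$ stays exact because $M$ is flat.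

(b) Eliminating $s=x+v^2$ from $sv=tu$ gives the presentation. The polynomial $v(x+v^2)-tu=v^3+xv-tu$ is monic of degree $3$ in $v$.

(c) Let $\Lambda=\operatorname{Frac}\Theta$. Then $A_\Theta\subseteq B_\Theta$ by (a), and $B_\Theta\subseteq B_\Lambda$ as $B$ is flat. In $\Lambda[u,v][t]$ the polynomial $v(x+v^2)-tu$ has degree one in $t$, with coefficients $-u$ and $v(x+v^2)$. These are coprime in $\Lambda[u,v]$, so the polynomial is irreducible, and $B_\Lambda$ is a domain.
\end{proof}

\begin{remark}
The term $v^2$ in $x$ is there for (c). For $x=s$ the ring $A/sA$ would not be a domain: $t\cdot u^2=s\cdot uv\in sA$, but $t\notin sA$, and $u^2\notin sA$ because $u^2/s=sy^2\notin A$. We shall need (c) for algebras $\Theta$ in which $x=0$, in order that the ideals $xW$ and $\mathfrak p_n$ below be prime.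
\end{remark}

\begin{proposition}\label{prop:local}
Let $\Delta$ be a $k[x]$-algebra which is a discrete valuation ring with uniformizer $x$. Put $Q=\mathfrak mA_\Delta$. Then $A_\Delta/Q=\Delta/x\Delta$ is a field, and $O=(A_\Delta)_Q$ is a universally catenary noetherian local domain of dimension $3$. The ring $O_{\mathfrak q}$ is Cohen--Macaulay for every non-maximal prime $\mathfrak q$, and
\[
H^i_Q(O)=0\ \text{ for } i\ne2,3,\qquad H^2_Q(O)\cong O/QO .
\]
\end{proposition}

The smallest case is $\Delta=k[x]_{(x)}$, where $O=A_{\mathfrak m}$; the reader may keep it in mind, as nothing changes in general.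

\begin{proof}
A polynomial in $x$ over $k$ with nonzero constant term is a unit of $\Delta$, so $k[x]\to\Delta$ is injective and $\Delta$ is flat over $k[x]$. As $x\in\mathfrak m$, $A_\Delta/Q=k\otimes_{k[x]}\Delta=\Delta/x\Delta$. The ring $A_\Delta$ is a domain by Lemma~\ref{lem:domain}; it is flat over $\Delta$, hence contains $\Delta$, and it is a finitely generated algebra over the universally catenary ring $\Delta$. It has transcendence degree $2$ over $\Delta$, since $B_\Delta$ is finite over $A_\Delta$ and finite free over $\Delta[t,u]$. As $Q\cap\Delta=x\Delta$, the dimension formula \cite[15.6]{Matsumura} gives $\dim O=1+2-0=3$.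

\emph{The ring $B_\Delta$.} It is a hypersurface in the regular ring $\Delta[t,u,v]$, hence Cohen--Macaulay. Since $M_\Delta$ is killed by $v^2\in A_\Delta$, and $v^2\ne0$, the domains $A_\Delta$ and $B_\Delta$ have the same fraction field. By the dimension formula a prime $\mathfrak n$ of $B_\Delta$ over a prime $\mathfrak q$ of $A_\Delta$ has $\operatorname{ht}\mathfrak n=\operatorname{ht}\mathfrak q$. The primes of $(B_\Delta)_{\mathfrak q}$ containing $\mathfrak q$ are the finitely many maximal ideals $\mathfrak n$ over $\mathfrak q$, so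
\begin{equation}\label{eq:B}
H^i_{\mathfrak q}\bigl((B_\Delta)_{\mathfrak q}\bigr)=\bigoplus_{\mathfrak n}H^i_{\mathfrak n}\bigl((B_\Delta)_{\mathfrak n}\bigr)=0\quad\text{for } i\ne\operatorname{ht}\mathfrak q .
\end{equation}

\emph{The module $M_\Delta$.} Let $\mathfrak c=\ker(A_\Delta\to\Delta[t])$, which is generated by $A_{\ge2}$ and hence contained in $Q$. Then $A_\Delta/\mathfrak c=\Delta[t]$, $Q/\mathfrak c=(x,t)$, and, by flatness of $\Delta$, $M_\Delta=(x,t)\Delta[t]$ as an ideal of $\Delta[t]$. As $O/\mathfrak cO=\Delta[t]_{(x,t)}$ has dimension $2$ and $O$ is a catenary local domain of dimension $3$, $\operatorname{ht}\mathfrak cO=1$.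

\emph{Non-maximal primes.} Let $\mathfrak q\subsetneq Q$. If $\mathfrak q\not\supseteq\mathfrak c$, then $(M_\Delta)_{\mathfrak q}=0$, so $O_{\mathfrak q}=(B_\Delta)_{\mathfrak q}$ is Cohen--Macaulay by \eqref{eq:B}. If $\mathfrak q\supseteq\mathfrak c$, then $(x,t)\not\subseteq\mathfrak q/\mathfrak c$, so $(M_\Delta)_{\mathfrak q}=\Delta[t]_{\mathfrak q}=(O/\mathfrak cO)_{\mathfrak q}$, a regular ring of dimension $\operatorname{ht}\mathfrak q-1$. Let $i<\operatorname{ht}\mathfrak q$. In the exact sequence
\[
H^{i-1}_{\mathfrak q}\bigl((M_\Delta)_{\mathfrak q}\bigr)\to H^i_{\mathfrak q}(O_{\mathfrak q})\to H^i_{\mathfrak q}\bigl((B_\Delta)_{\mathfrak q}\bigr)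
\]
the outer terms vanish, so $H^i_{\mathfrak q}(O_{\mathfrak q})=0$ and $O_{\mathfrak q}$ is Cohen--Macaulay.

\emph{The maximal ideal.} The sequence $0\to(M_\Delta)_Q\to\Delta[t]_{(x,t)}\to O/QO\to0$ and the vanishing of $H^0_Q$ and $H^1_Q$ on the two-dimensional regular ring in the middle give $H^0_Q((M_\Delta)_Q)=0$ and $H^1_Q((M_\Delta)_Q)\cong O/QO$. By \eqref{eq:B}, $H^i_Q((B_\Delta)_Q)=0$ for $i<3$, so $H^i_Q(O)\cong H^{i-1}_Q((M_\Delta)_Q)$ for $i\le2$. Finally $H^i_Q(O)=0$ for $i>\dim O=3$.
\end{proof}

\subsection{Infinitely many bad points on one divisor}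

Let $A^{(n)}$, $n\in\mathbb N$, be copies of the $k[x]$-algebra $A$, with ideals $\mathfrak m^{(n)}$ and elements $t_n\in\mathfrak m^{(n)}$ corresponding to $\mathfrak m$ and $t$. For finite $F\subset\mathbb N$ let $A_F=\bigotimes_{n\in F}A^{(n)}$, the tensor product over $k[x]$, with $A_\emptyset=k[x]$. It is a finitely generated $k$-algebra and flat over $k[x]$.

By induction on $|F|$, \emph{both $A_F$ and $A_F/xA_F$ are domains}: apply Lemma~\ref{lem:domain}(c) to $\Theta=A_{F'}$ and to $\Theta=A_{F'}/xA_{F'}$, where $F=F'\cup\{n\}$ with $n\notin F'$. For $F\subseteq G$ the maps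
\[
A_F\to A_F\otimes_{k[x]}A_{G\setminus F}=A_G,\qquad A_F/x\to(A_F/x)\otimes_k(A_{G\setminus F}/x)=A_G/x
\]
are injective; for the first one, $A_F$ is flat and $k[x]\to A_{G\setminus F}$ is injective. Let
\[
W=\varinjlim_FA_F,\qquad W^{(n)}=\varinjlim_{F\not\ni n}A_F,\qquad W=A^{(n)}\otimes_{k[x]}W^{(n)} .
\]
The rings $W$, $W^{(n)}$, $W/xW$ and $W^{(n)}/xW^{(n)}$ are domains, $A_F\cap xW=xA_F$, and $A_F\cap xW^{(n)}=xA_F$ if $n\notin F$. Put $\mathfrak p_n=\mathfrak m^{(n)}W$. Since $x\in\mathfrak m$,
\[
W/\mathfrak p_n=k\otimes_{k[x]}W^{(n)}=W^{(n)}/xW^{(n)} .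
\]
So $\mathfrak p_n$ is prime, $x\in\mathfrak p_n$, and $\mathfrak p_n\cap W^{(n)}=xW^{(n)}$. Consequently:
\begin{equation}\label{eq:avoid}
\text{if } w\in A_F\setminus xA_F \text{ (equivalently } w\in A_F,\ w\notin xW) \text{ and } n\notin F, \text{ then } w\notin\mathfrak p_n .
\end{equation}
In words: an element involves only finitely many copies, and at a bad point of any other copy it vanishes only if it is divisible by $x$. Now put
\[
\Sigma=W\setminus\bigcup_n\mathfrak p_n,\qquad R=\Sigma^{-1}W,\qquad\mathfrak m_n=\mathfrak p_nR .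
\]

\begin{proposition}\label{prop:R}
\begin{enumerate}
\item[(a)] $R$ is a noetherian domain, and its maximal ideals are exactly the pairwise distinct ideals $\mathfrak m_n$.
\item[(b)] $xR$ is a nonzero prime ideal contained in every $\mathfrak m_n$, and every $g\in R\setminus xR$ lies in only finitely many $\mathfrak m_n$.
\item[(c)] $R$ has dimension $3$, its localizations are catenary, and $\operatorname{ht}$ is a codimension function on $\operatorname{Spec}R$. The ring $R_{\mathfrak p}$ is Cohen--Macaulay for non-maximal $\mathfrak p$, $\dim R_{\mathfrak m_n}=3$, $H^i_{\mathfrak m_n}(R_{\mathfrak m_n})=0$ for $i\ne2,3$, and $H^2_{\mathfrak m_n}(R_{\mathfrak m_n})\cong R/\mathfrak m_n$.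
\end{enumerate}
\end{proposition}

\begin{proof}
\emph{Maximal ideals.} We have $t_n\in\mathfrak p_n$. Since $t\ne0$ in $B/xB=k[t,u,v]/(v^3-tu)$, which contains $A/xA$, we have $t_n\notin xW$ and, by \eqref{eq:avoid}, $t_n\notin\mathfrak p_j$ for $j\ne n$. So the $\mathfrak p_n$ are pairwise incomparable. The ideals of $W$ that do not meet $\Sigma$ are those contained in $\bigcup_n\mathfrak p_n$. So the claim on maximal ideals follows once we show that \emph{every ideal $J\subseteq\bigcup_n\mathfrak p_n$ of $W$ lies in some $\mathfrak p_n$}. This is clear if $J\subseteq xW$. Otherwise choose $w\in J\setminus xW$ and a finite nonempty $F_0$ with $w\in A_{F_0}$. Let $F\supseteq F_0$ be finite. We claim that $J\cap A_F\subseteq\mathfrak p_n$ for some $n\in F_0$. Suppose not. Then $J\cap A_F\not\subseteq\mathfrak p_n$ for all $n\in F$, because $w\notin\mathfrak p_n$ for $n\in F\setminus F_0$ by \eqref{eq:avoid}; also $w\in J\cap A_F$ is not in $xA_F$. By prime avoidance in $A_F$ there is $w'\in J\cap A_F$ outside $xA_F$ and outside $\mathfrak p_n\cap A_F$ for all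 $n\in F$. By \eqref{eq:avoid}, $w'$ lies outside the remaining $\mathfrak p_n$ as well, so $w'\in\Sigma$, contrary to $J\subseteq\bigcup_n\mathfrak p_n$. This proves the claim. As $F_0$ is finite, one $n\in F_0$ works for cofinally many $F$, and then $J\subseteq\mathfrak p_n$.

\emph{Part} (b). The ideal $xW$ is prime, nonzero and contained in all $\mathfrak p_n$, so $xR$ is a nonzero prime contained in all $\mathfrak m_n$. If $g=w/\sigma\notin xR$ with $w\in A_F$, then $w\notin xW$ and $w\notin\mathfrak p_n$ for $n\notin F$, by \eqref{eq:avoid}.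

\emph{Localizations.} Let $\Delta_n=W^{(n)}_{(x)}$, the localization at the prime $xW^{(n)}$. It is the directed union of the rings $(A_F)_{(x)}$, $n\notin F$. Each is a noetherian local domain whose maximal ideal is generated by $x\ne0$, that is, a discrete valuation ring with uniformizer $x$. So every nonzero element of $\Delta_n$ is a unit times a power of $x$, and $\Delta_n$ is a discrete valuation ring with uniformizer $x$. Elements of $W^{(n)}\setminus xW^{(n)}$ lie outside $\mathfrak p_n$, so
\[
R_{\mathfrak m_n}=W_{\mathfrak p_n}=(A_{\Delta_n})_{Q_n},\qquad Q_n=\mathfrak mA_{\Delta_n},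
\]
and Proposition~\ref{prop:local} applies to this ring.

\emph{$R$ is noetherian.} By Cohen's theorem it suffices that every prime $P$ is finitely generated. We may assume $P\ne0,xR$. Then $P$ contains some $g\notin xR$. This is clear if $x\in P$. If $x\notin P$, take $0\ne f\in P$. By Krull's theorem $\bigcap_ix^iR\subseteq\bigcap_ix^iR_{\mathfrak m_n}=0$, so $f=x^ig$ with $g\notin xR$, and $g\in P$ because $x\notin P$. By (b), $g$ lies in only finitely many maximal ideals, and at each of them $P$ is locally generated by finitely many of its elements. These elements together with $g$ generate an ideal that agrees with $P$ at every maximal ideal (at $\mathfrak m_n\not\ni g$ both are the unit ideal), hence equals $P$.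

\emph{Part} (c). All claims on localizations are contained in Proposition~\ref{prop:local}, and $\dim R=3$ because all $\mathfrak m_n$ have height $3$. Since all $R_{\mathfrak q}$ are catenary local domains, $\operatorname{ht}\mathfrak q=\operatorname{ht}\mathfrak p+1$ whenever $\mathfrak p\subsetneq\mathfrak q$ are adjacent.
\end{proof}

\section{Proof of Theorems \ref{thm:A} and \ref{thm:B}}

From now on $R$ and $x$ are as in Proposition~\ref{prop:R}, unless stated otherwise.

\subsection{Not an image of a Cohen--Macaulay ring}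

\begin{proposition}\label{prop:notimage}
Neither $R$ nor $R/xR$ is a homomorphic image of a Cohen--Macaulay ring.
\end{proposition}

\begin{proof}
If $R$ were one, then so would be $R/xR$. If the domain $R/xR$ is one, then by Lemma~\ref{lem:genericCM} there is $f\in R\setminus xR$ with $(R/xR)_f$ Cohen--Macaulay. By Proposition~\ref{prop:R}(b) some $\mathfrak m_n$ does not contain $f$, so $R_{\mathfrak m_n}/xR_{\mathfrak m_n}$ is Cohen--Macaulay. As $x$ is a nonzerodivisor, $R_{\mathfrak m_n}$ is Cohen--Macaulay. But it has depth $2$ and dimension $3$.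
\end{proof}

\subsection{Tilting is automatic for isolated small defects}

At a maximal ideal $\mathfrak m$, the complex $\Gamma(\mathfrak m)$ may have cohomology in more than one degree, so negative self-extensions have to be excluded. The reason they vanish is that completing a free module at an ideal creates no higher derived functors. We include a direct proof.

\begin{lemma}\label{lem:completion}
Let $R$ be any noetherian ring, $\mathfrak a\subseteq R$ an ideal and $F$ a free $R$-module. Then $\operatorname{Hom}(\mathbf R\Gamma_{V(\mathfrak a)}R,F[i])=0$ for $i<0$.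
\end{lemma}

\begin{proof}
Let $y=(y_1,\dots,y_r)$ generate $\mathfrak a$ and put $y^s=(y_1^s,\dots,y_r^s)$. The complex $\mathbf R\Gamma_{V(\mathfrak a)}R$ is the homotopy colimit of the Koszul cochain complexes on $y^s$. Hence, for $i=-j$, there is an exact sequence
\[
0\to\varprojlim\nolimits^1_sH_{j+1}(y^s;F)\to\operatorname{Hom}(\mathbf R\Gamma_{V(\mathfrak a)}R,F[-j])\to\varprojlim\nolimits_sH_j(y^s;F)\to0
\]
with Koszul homology $H_j(y^s;F)=H_j(y^s;R)\otimes F$. Call an inverse system pro-zero if for every $s$ the transition map from some level $s'\ge s$ is zero; then $\varprojlim$ and $\varprojlim^1$ vanish. So it suffices that $\{H_j(y^s;M)\}_s$ is pro-zero for all $j\ge1$ and all finitely generated $M$. We use induction on $r$, the case $r=0$ being trivial. With $y'=(y_1,\dots,y_{r-1})$ there are exact sequences of inverse systems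
\[
0\to H_0\bigl(y_r^s;H_j(y'^s;M)\bigr)\to H_j(y^s;M)\to H_1\bigl(y_r^s;H_{j-1}(y'^s;M)\bigr)\to0 .
\]
Extensions of pro-zero systems are pro-zero. By induction the left system is pro-zero for $j\ge1$ and the right one for $j\ge2$. For $j=1$ the right system is $\{(0:_{M/y'^sM}y_r^s)\}_s$, where the transition map from level $s'$ to level $s$ is multiplication by $y_r^{s'-s}$ followed by the projection. Fix $s$, let $N=M/y'^sM$ and choose $c$ with $(0:_Ny_r^c)=\bigcup_e(0:_Ny_r^e)$. An element at level $s'=s+c$ has an image in $N$ that is killed by $y_r^{s'}$, hence by $y_r^c=y_r^{s'-s}$. So the transition map from level $s+c$ to level $s$ is zero.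
\end{proof}

\begin{proposition}\label{prop:tilting}
Let $R$ be any noetherian ring with a codimension function $\mathsf d$. Suppose that $H_{\mathfrak p}$ is a module for every non-maximal prime $\mathfrak p$, and that for every maximal ideal $\mathfrak m$ the cohomology of $H_{\mathfrak m}$ is concentrated in degrees $-1$ and $0$, with $\mathfrak mH^{-1}(H_{\mathfrak m})=0$. Then $T=T_{\Phi_{\mathsf d}}$ is tilting.
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:tiltcrit} we need $\operatorname{Hom}(H_{\mathfrak p},T^{(I)}[i])=0$ for $i<0$.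

\emph{$\mathfrak p$ not maximal.} Let $N=H^{-1}(T^{(I)})=\bigoplus_{\mathfrak m}H^{-1}(H_{\mathfrak m})^{(I)}$ and use the triangle $N[1]\to T^{(I)}\to H^0(T^{(I)})\to$. Since $H_{\mathfrak p}$ is a module and negative extensions between modules vanish, only $\operatorname{Hom}_R(H_{\mathfrak p},N)$, for $i=-1$, could contribute. It embeds into $\prod_{\mathfrak m}\operatorname{Hom}_R(H_{\mathfrak p},H^{-1}(H_{\mathfrak m}))^I$. An element of $\mathfrak m\setminus\mathfrak p$ is invertible on $H_{\mathfrak p}$ and zero on $H^{-1}(H_{\mathfrak m})$, so this product is $0$.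

\emph{$\mathfrak p=\mathfrak m$ maximal.} Now $\Gamma(\mathfrak m)=\mathbf R\Gamma_{V(\mathfrak m)}R$, and by Lemma~\ref{lem:gamma}(c)
\[
\mathbf R\Gamma_{V(\mathfrak m)}T^{(I)}=\Gamma(\mathfrak m)\otimes T^{(I)}\cong H_{\mathfrak m}^{(I)} .
\]
Since $H_{\mathfrak m}\in\mathsf D_{V(\mathfrak m)}(R)$,
\[
\operatorname{Hom}(H_{\mathfrak m},T^{(I)}[i])=\operatorname{Hom}(H_{\mathfrak m},H_{\mathfrak m}^{(I)}[i])=\operatorname{Hom}(\Gamma(\mathfrak m),\Gamma(\mathfrak m)^{(I)}[i])=\operatorname{Hom}(\mathbf R\Gamma_{V(\mathfrak m)}R,R^{(I)}[i]) .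
\]
This vanishes for $i<0$ by Lemma~\ref{lem:completion}.
\end{proof}

\subsection{Proof of Theorem \ref{thm:A}}

Let $\mathsf d=\operatorname{ht}$. It is the only codimension function up to a constant, because $R$ is a domain. By Proposition~\ref{prop:notimage}, $R$ is not a homomorphic image of a Cohen--Macaulay ring. By Proposition~\ref{prop:R}(c), $H_{\mathfrak p}$ is a module for non-maximal $\mathfrak p$, and $H_{\mathfrak m_n}$ has cohomology only in degrees $-1$ and $0$, with $H^{-1}(H_{\mathfrak m_n})=H^2_{\mathfrak m_n}(R_{\mathfrak m_n})\cong R/\mathfrak m_n$. So $T_{\Phi_{\mathsf d}}$ is tilting by Proposition~\ref{prop:tilting}.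

For the cotilting property, \eqref{eq:dual} shows that $C_{\mathfrak p}$ is a module for non-maximal $\mathfrak p$, while $C_{\mathfrak m_n}$ has cohomology only in degrees $0$ and $1$, with $H^1(C_{\mathfrak m_n})=\operatorname{Hom}_R(R/\mathfrak m_n,E(\mathfrak m_n))\cong R/\mathfrak m_n$. So $C^I$ has cohomology only in degrees $0$ and $1$, and
\[
N=H^1(C^I)\cong\prod_n(R/\mathfrak m_n)^I\quad\text{is killed by }x .
\]
Consider the triangle $H^0(C^I)\to C^I\to N[-1]\to$. By Proposition~\ref{prop:cotiltcrit} it suffices that $H_{\mathfrak p}\otimes H^0(C^I)$ and $H_{\mathfrak p}\otimes N[-1]$ lie in $\mathsf D^{\le0}$ for every $\mathfrak p$. The first holds by Lemma~\ref{lem:gamma}(a), because $\dim R_{\mathfrak p}=\operatorname{ht}\mathfrak p$. For the second, $N_{\mathfrak p}$ is a module over $(R/xR)_{\mathfrak p}$, which is zero or of dimension $\operatorname{ht}\mathfrak p-1$. So $H^i_{\mathfrak p}(N_{\mathfrak p})=0$ for $i>\operatorname{ht}\mathfrak p-1$, that is, $H_{\mathfrak p}\otimes N\in\mathsf D^{\le-1}$. This one degree is exactly what the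 shift $[-1]$ costs. \qed

\subsection{Proof of Theorem \ref{thm:B}}

Let $\bar R=R/xR$, a noetherian domain by Proposition~\ref{prop:R}; its maximal ideals are the images of the $\mathfrak m_n$, which we denote by the same letters. It is not a homomorphic image of a Cohen--Macaulay ring by Proposition~\ref{prop:notimage}. Its localizations are quotients of catenary rings, so they are catenary local domains, and $\mathsf d=\operatorname{ht}$ is a codimension function. The element $x$ kills $H^2_{\mathfrak m_n}(R_{\mathfrak m_n})\cong R/\mathfrak m_n$, so the sequence $0\to R_{\mathfrak m_n}\xrightarrow{x}R_{\mathfrak m_n}\to\bar R_{\mathfrak m_n}\to0$ gives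
\[
\dim\bar R_{\mathfrak m_n}=2,\qquad H^0_{\mathfrak m_n}(\bar R_{\mathfrak m_n})=0,\qquad H^1_{\mathfrak m_n}(\bar R_{\mathfrak m_n})\cong R/\mathfrak m_n .
\]
So $\dim\bar R=2$, and at a non-maximal prime $\bar R$ is a local domain of dimension at most $1$, hence Cohen--Macaulay. Thus $H_{\mathfrak p}$ is a module for non-maximal $\mathfrak p$, and $H_{\mathfrak m_n}=\Gamma(\mathfrak m_n)[2]$ has cohomology only in degrees $-1,0$, with $H^{-1}\cong R/\mathfrak m_n$. By Proposition~\ref{prop:tilting}, $T_{\Phi_{\mathsf d}}$ is tilting.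

By \eqref{eq:dual}, $H^1(C)\cong\prod_nR/\mathfrak m_n$. The element $(1)_n$ is not killed by any nonzero $f\in\bar R$, since $f$ lies in only finitely many $\mathfrak m_n$ by Proposition~\ref{prop:R}(b). Since $\mathsf d(0)=0$ and $H_0=\operatorname{Frac}\bar R$,
\[
H^1(H_0\otimes C)=H^1(C)\otimes_{\bar R}\operatorname{Frac}\bar R\ne0,
\]
and $C_{\Phi_{\mathsf d}}$ is not cotilting by Proposition~\ref{prop:cotiltcrit}.

Finally, for $\mathfrak p\ne0$ the ring $\bar R/\mathfrak p$ is a domain of dimension at most $1$, hence Cohen--Macaulay, and $T_{\Phi_{\mathsf d}}$ is tilting for it by Proposition~\ref{prop:CM} and Remark~\ref{rem:indep}. \qed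

\section{Images of Cohen--Macaulay rings: proof of Theorem \ref{thm:C}}

\subsection{Setting and difficulty}

Let $R=S/\mathfrak a$ with $S$ Cohen--Macaulay and $\dim R<\infty$. Replacing $S$ by $(1+\mathfrak a)^{-1}S$, which does not change $R$, we may assume that all maximal ideals of $S$ contain $\mathfrak a$. Every maximal ideal $Q$ then contains one of the finitely many minimal primes $P$ of $\mathfrak a$, and $\operatorname{ht}Q=\operatorname{ht}P+\dim(S/P)_Q\le\operatorname{ht}P+\dim R$. So $\dim S<\infty$. By Proposition~\ref{prop:CM}, $\operatorname{ht}_S$ is a codimension function on $\operatorname{Spec}S$; its restriction to $V(\mathfrak a)=\operatorname{Spec}R$ is one as well. By Remark~\ref{rem:indep} we may assume $\mathsf d=\operatorname{ht}_S|_{V(\mathfrak a)}$.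

For $Q\in\operatorname{Spec}S$ let $H_Q=\Gamma_S(Q)[\operatorname{ht}Q]$ and $C^S_Q=\operatorname{Hom}_S(H_Q,E_S(Q))$. By Proposition~\ref{prop:CM} both are modules. Let $P\in V(\mathfrak a)$ correspond to $\mathfrak p\in\operatorname{Spec}R$. The \v{C}ech complexes give $\Gamma_R(\mathfrak p)=\Gamma_S(P)\otimes_SR$. Since $E_R(\mathfrak p)=\operatorname{Hom}_S(R,E_S(P))$, adjunction gives
\begin{equation}\label{eq:basechange}
H^R_{\mathfrak p}=H_P\otimes^{\mathbf L}_SR,\qquad C^R_{\mathfrak p}=\mathbf R\mathrm{Hom}_S(R,C^S_P).
\end{equation}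
Neither of these need be a module, so the degree argument of Proposition~\ref{prop:CM} is lost. The following toy case shows what replaces it.

\begin{example}
Let $S=\mathbb Z$, $R=\mathbb Z/p^2$, $P=(p)$; then $H_P=\mathbb Z(p^\infty)$. For $Y=H_P^{(I)}$ the complex $Y\otimes^{\mathbf L}R\cong(\mathbb Z/p^2)^{(I)}[1]$ sits in degree $-1$. Nevertheless $L=\operatorname{Hom}(H_P,Y)$ is torsion-free, because $H_P$ is divisible; so $L$ is flat. Also $\operatorname{Ext}^1(H_P,Y)=0$, as $Y$ is divisible. Since $R$ is a perfect complex over $\mathbb Z$, $\mathbf R\mathrm{Hom}(H_P,Y\otimes^{\mathbf L}R)\cong L\otimes^{\mathbf L}R$, and this is in degree $0$.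
\end{example}

In general we shall show that the analogous module $L$ is flat and, for the cotilting statement, that a dual module $G$ is injective. First we prove that $\operatorname{Tor}_i(L,-)$ and $\operatorname{Ext}^i(-,G)$ vanish on the residue field of $S_P$ for $i\ge1$, by reducing modulo a maximal regular sequence to an artinian ring. For $G$ this is enough, because $G$ is $P$-torsion. For $L$ we then pass to the smaller primes, using that $L$ consists of homomorphisms out of the $P$-torsion module $H_P$, so that inverting an element of $P$ gives no maps into it.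

Fix $P\in V(\mathfrak a)$ and let $h=\operatorname{ht}P$, $\kappa=\kappa(P)$. Choose $z_1,\dots,z_h\in P$ forming a maximal $S_P$-regular sequence, and put $\Lambda=S_P/(z_1,\dots,z_h)$, an artinian local ring. Let $\mathrm{Kos}$ be the Koszul complex of $z_1,\dots,z_h$ over $S$ in degrees $-h,\dots,0$ and $\mathrm{Kos}^*=\operatorname{Hom}_S(\mathrm{Kos},S)\cong\mathrm{Kos}[-h]$. Then $\mathrm{Kos}_P\simeq\Lambda$ and, as $\Lambda$ is $P$-torsion, $\Gamma_S(P)\otimes\mathrm{Kos}\simeq\Lambda$. Hence
\begin{equation}\label{eq:Kos}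
H_P\otimes\mathrm{Kos}^*\cong\Gamma_S(P)[h]\otimes\mathrm{Kos}[-h]\simeq\Lambda .
\end{equation}

\begin{lemma}\label{lem:artinian}
Let $N$ be a $\Lambda$-module. If $\operatorname{Tor}^\Lambda_i(N,\kappa)=0$ for $i\gg0$, then it vanishes for all $i\ge1$. If $\operatorname{Ext}^i_\Lambda(\kappa,N)=0$ for $i\gg0$, then it vanishes for all $i\ge1$.
\end{lemma}

\begin{proof}
Embed $\kappa$ into $\Lambda$ as part of the socle. Suppose $i\ge1$ is the largest index with $\operatorname{Tor}_i(N,\kappa)\ne0$. Then $\operatorname{Tor}_{i+1}(N,-)$ vanishes on all modules of finite length, and the exact sequence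
\[
\operatorname{Tor}_{i+1}(N,\Lambda/\kappa)\to\operatorname{Tor}_i(N,\kappa)\to\operatorname{Tor}_i(N,\Lambda)=0
\]
gives a contradiction. If $i\geq 1$ is the largest index with $\operatorname{Ext}^i(\kappa,N)\ne0$, the same argument applies to $0=\operatorname{Ext}^i(\Lambda,N)\to\operatorname{Ext}^i(\kappa,N)\to\operatorname{Ext}^{i+1}(\Lambda/\kappa,N)=0$.
\end{proof}

\subsection{The tilting statement}

Let $Y=\bigoplus_{Q\in V(\mathfrak a)}H_Q^{(I)}$, an $S$-module. By Proposition~\ref{prop:T} and \eqref{eq:basechange}, $T_R^{(I)}=Y\otimes^{\mathbf L}_SR$, and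
\[
\operatorname{Hom}_{\mathsf D(R)}(H^R_{\mathfrak p},T_R^{(I)}[i])=\operatorname{Hom}_{\mathsf D(S)}\bigl(H_P,(Y\otimes^{\mathbf L}_SR)[i]\bigr).
\]
Let $L=\mathbf R\mathrm{Hom}_S(H_P,Y)$. \emph{It is a module:} degrees $<0$ vanish because $H_P$ and $Y$ are modules. Degrees $>0$ vanish by Lemma~\ref{lem:tiltcrit} for $S$ and $\operatorname{ht}_S$, because $H_P$ is a summand of $T_S=\bigoplus_QH_Q$ and $Y$ is a summand of $T_S^{(I)}$. Since $H_P$ is an $S_P$-module, so is $L$.

By a theorem of Raynaud and Gruson, flat modules over a noetherian ring $S$ of finite dimension have projective dimension at most $\dim S$. So $H_P$, a shifted bounded complex of flat modules, has finite projective dimension. It follows that for every finitely generated $S$-module $M$ the natural map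
\begin{equation}\label{eq:tensoreval}
L\otimes^{\mathbf L}_SM\to\mathbf R\mathrm{Hom}_S(H_P,Y\otimes^{\mathbf L}_SM)
\end{equation}
is an isomorphism. Indeed, this is clear if $M$ is replaced by a perfect complex. In general a truncated resolution of $M$ by finitely generated projectives maps to $M$ with cone in $\mathsf D^{\le-s}$. As functors of $M$, both sides of \eqref{eq:tensoreval} send $\mathsf D^{\le-s}$ to $\mathsf D^{\le-s+c}$ with a constant $c$, and $s$ is arbitrary.

\emph{Step 1: $\operatorname{Tor}^S_i(L,M)=0$ for $i>\dim S$ and $M$ finitely generated.} The complex $Y\otimes^{\mathbf L}M$ is a coproduct of copies of $(\Gamma_S(Q)\otimes M)[\operatorname{ht}Q]$, so it lies in $\mathsf D^{\ge-\dim S}$. As $H_P$ is a module, $\mathbf R\mathrm{Hom}_S(H_P,Y\otimes^{\mathbf L}M)$ lies in $\mathsf D^{\ge-\dim S}$ too, and this is $L\otimes^{\mathbf L}M$ by \eqref{eq:tensoreval}.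

\emph{Step 2: $\operatorname{Tor}^S_i(L,S/P)=0$ for $i\ge1$.} By \eqref{eq:Kos},
\[
L\otimes\mathrm{Kos}\cong\mathbf R\mathrm{Hom}_S(H_P\otimes\mathrm{Kos}^*,Y)\cong\mathbf R\mathrm{Hom}_S(\Lambda,Y)\in\mathsf D^{\ge0},
\]
and $L\otimes\mathrm{Kos}\in\mathsf D^{\le0}$. So $L\otimes^{\mathbf L}_{S_P}\Lambda\simeq L\otimes\mathrm{Kos}$ is a $\Lambda$-module $\bar L$ in degree $0$, and $\operatorname{Tor}^\Lambda_i(\bar L,\kappa)=\operatorname{Tor}^{S_P}_i(L,\kappa)=\operatorname{Tor}^S_i(L,S/P)$. These groups vanish for $i\gg0$ by Step~1, hence for $i\ge1$ by Lemma~\ref{lem:artinian}.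

\emph{Step 3: $L$ is flat.} Suppose $\operatorname{Tor}^S_i(L,S/\mathfrak q)\ne0$ for some $i\ge1$ and some prime $\mathfrak q$. Then $\mathfrak q\subseteq P$, as $L$ is an $S_P$-module. Take $\mathfrak q$ maximal for this $i$. By Step~2, $\mathfrak q\ne P$; choose $w\in P\setminus\mathfrak q$. The module $S/(\mathfrak q+wS)$ is filtered by modules $S/\mathfrak q'$ with $\mathfrak q'\supsetneq\mathfrak q$, so $\operatorname{Tor}_i(L,S/(\mathfrak q+wS))=0$, and $w$ is surjective on $N=\operatorname{Tor}_i(L,S/\mathfrak q)$. On the other hand, by \eqref{eq:tensoreval}, $N=H^{-i}(Z)$ with $Z=\mathbf R\mathrm{Hom}_S(H_P,Y\otimes^{\mathbf L}S/\mathfrak q)$, and $\mathbf R\mathrm{Hom}_S(S_w,Z)=0$ because $S_w\otimes H_P=0$. As $S_w$ has projective dimension at most $1$, $\operatorname{Hom}(S_w,H^{-i}(Z))$ is a quotient of $H^{-i}\mathbf R\mathrm{Hom}(S_w,Z)=0$. But $w$ is surjective on $N$, so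
\[
0=\operatorname{Hom}(S_w,N)=\varprojlim(\cdots\xrightarrow{w}N\xrightarrow{w}N)\to N
\]
is surjective. Hence $N=0$, a contradiction.

So $L\otimes^{\mathbf L}_SR$ is in degree $0$. By \eqref{eq:tensoreval} with $M=R$ we get $\operatorname{Hom}(H^R_{\mathfrak p},T_R^{(I)}[i])=0$ for all $i\ne0$. As $\mathfrak p$ was arbitrary, $T_R$ is tilting.

\subsection{The cotilting statement}

By \eqref{eq:basechange}, $(C^R)^I=\mathbf R\mathrm{Hom}_S(R,K)$ with the $S$-module $K=\prod_{Q\in V(\mathfrak a)}(C^S_Q)^I$. Since $R$ has a resolution by finitely generated projective $S$-modules, $K$ is a module and $H_P$ is a bounded complex of flat modules up to isomorphism,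
\[
H^R_{\mathfrak p}\otimes_R(C^R)^I=H_P\otimes_S\mathbf R\mathrm{Hom}_S(R,K)\cong\mathbf R\mathrm{Hom}_S(R,G),\qquad G=H_P\otimes^{\mathbf L}_SK .
\]
The object $K$ is a direct factor of $(C^S)^I$, so $G\in\mathsf D^{\ge0}$ by Proposition~\ref{prop:cotiltcrit}. Also $G\in\mathsf D^{\le0}$ by Lemma~\ref{lem:gamma}(a), as $\dim S_P=h$. So $G$ is a module; it is a $P$-torsion $S_P$-module. By Proposition~\ref{prop:cotiltcrit} for $R$, it remains to prove that \emph{$G$ is an injective $S$-module}.

By \eqref{eq:dual}, $\operatorname{Ext}^i_S(M,K)=\prod_{Q\in V(\mathfrak a)}\operatorname{Hom}(H_Q^{\operatorname{ht}Q-i}(M_Q),E_S(Q))^I=0$ for every module $M$ and every $i>\dim S$. Since $G\cong\Gamma_S(P)\otimes K[h]$ and $\kappa$ is $P$-torsion,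
\[
\operatorname{Ext}^i_{S_P}(\kappa,G)=\operatorname{Ext}^{i+h}_{S_P}(\kappa,K_P)=\operatorname{Ext}^{i+h}_S(S/P,K)_P=0\quad\text{for } i\gg0,
\]
where $K_P$ is the localization of $K$ at $P$. Next, by \eqref{eq:Kos},
\[
\mathbf R\mathrm{Hom}_{S_P}(\Lambda,G)\simeq\mathrm{Kos}^*\otimes G\simeq(\mathrm{Kos}^*\otimes H_P)\otimes^{\mathbf L}_SK\simeq\mathrm{Kos}_P\otimes K\in\mathsf D^{\le0},
\]
and the left-hand side lies in $\mathsf D^{\ge0}$. So it is a $\Lambda$-module $G_0$ in degree $0$, and $\operatorname{Ext}^i_\Lambda(\kappa,G_0)=\operatorname{Ext}^i_{S_P}(\kappa,G)$. By Lemma~\ref{lem:artinian}, $\operatorname{Ext}^1_{S_P}(\kappa,G)=0$. As $G$ is $P$-torsion, its minimal injective resolution over $S_P$ consists of direct sums of copies of $E_S(P)$, and the number of copies in degree $1$ is $\dim_\kappa\operatorname{Ext}^1_{S_P}(\kappa,G)=0$. So $G$ is injective over $S_P$, and then over $S$, since $\operatorname{Hom}_S(-,G)=\operatorname{Hom}_{S_P}((-)_P,G)$. \qed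

\begin{remark}
Finiteness of $\dim R$ was used for the theorem of Raynaud and Gruson and for the bounds on $\operatorname{Tor}$ and $\operatorname{Ext}$ needed in Lemma~\ref{lem:artinian}.
\end{remark}

\section{The corrected converse: proof of Theorem \ref{thm:D}}\label{sec:converse}

By Theorem~\ref{thm:A} the cotilting property of $C_{\Phi_{\mathsf d}}$ for $R$ alone is not enough. What we can extract from it concerns the minimal primes $\mathfrak p$ of $R$: reading the criterion of Proposition~\ref{prop:cotiltcrit} at $\mathfrak p$, one factor at a time, gives the condition $(a_{\mathfrak p})$ on completions, and reading it for the whole product gives a uniform annihilator of defects, hence $(b_{\mathfrak p})$. Imposing the cotilting property on all $R/\mathfrak p$ yields these conditions at every prime, and Kawasaki's theorems apply.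

The two theorems that we quote are the following.
\begin{itemize}
\item[(K1)] (Kawasaki~\cite{K1}) A noetherian local ring is a homomorphic image of a Cohen--Macaulay local ring if and only if it is universally catenary and its formal fibers are Cohen--Macaulay.
\item[(K2)] (Kawasaki~\cite{K2}) Let $R$ be a noetherian ring of finite dimension that is universally catenary and has a codimension function. If all localizations of $R$ have Cohen--Macaulay formal fibers and all finitely generated $R$-algebras have open Cohen--Macaulay locus, then $R$ is a homomorphic image of a Cohen--Macaulay ring.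
\end{itemize}

\subsection{Generic information}

For a noetherian local ring $A$ with maximal ideal $\mathfrak m_A$, completion $\widehat A$, and injective hull $E$ of the residue field, local duality says that $\mathbf R\mathrm{Hom}_A(\mathbf R\Gamma_{\mathfrak m_A}A,E)$ is the normalized dualizing complex $\omega_{\widehat A}$ of $\widehat A$; here $\mathbf R\Gamma_{\mathfrak m_A}=\mathbf R\Gamma_{V(\mathfrak m_A)}$. Recall two facts. For $\mathfrak P\in\operatorname{Spec}\widehat A$ one has $(\omega_{\widehat A})_{\mathfrak P}\cong\omega_{\widehat A_{\mathfrak P}}[\dim\widehat A/\mathfrak P]$. The lowest and highest degrees in which the normalized dualizing complex of a local ring $B$ has nonzero cohomology are $-\dim B$ and $-\operatorname{depth}B$. For a prime $\mathfrak q$ of $R$ and $A=R_{\mathfrak q}$ we get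
\begin{equation}\label{eq:omega}
C_{\mathfrak q}\cong\omega_{\widehat A}[-\mathsf d(\mathfrak q)] .
\end{equation}

\begin{lemma}\label{lem:formal}
Let $A$ be a noetherian local ring, $\mathfrak p$ a minimal prime of $A$, $D=A/\mathfrak p$ and $n=\dim D$. If $H^j(\omega_{\widehat A})_{\mathfrak p}=0$ for all $j\ne-n$, then $\widehat D$ is equidimensional and $\widehat D\otimes_D\operatorname{Frac}D$ is Cohen--Macaulay.
\end{lemma}

\begin{proof}
Let $\mathfrak P\in\operatorname{Spec}\widehat A$ lie over $\mathfrak p$. Elements of $A\setminus\mathfrak p$ map outside $\mathfrak P$, so $H^j(\omega_{\widehat A})_{\mathfrak P}=0$ for $j\ne-n$. Thus the cohomology of $\omega_{\widehat A_{\mathfrak P}}[\dim\widehat A/\mathfrak P]$ is concentrated in degree $-n$. Therefore $\widehat A_{\mathfrak P}$ is Cohen--Macaulay and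
\[
\dim\widehat A_{\mathfrak P}+\dim\widehat A/\mathfrak P=n .
\]
The map $A_{\mathfrak p}\to\widehat A_{\mathfrak P}$ is flat and local, and $A_{\mathfrak p}$ is artinian. Since depth and dimension add along flat local maps, the closed fiber $\widehat A_{\mathfrak P}/\mathfrak p\widehat A_{\mathfrak P}$ is Cohen--Macaulay of dimension $\dim\widehat A_{\mathfrak P}$. As $\widehat D=\widehat A/\mathfrak p\widehat A$, these fibers are the local rings of $\widehat D\otimes_D\operatorname{Frac}D$. A minimal prime $\mathfrak P$ of $\widehat D$ lies over $0\subset D$ by going-down and has an artinian fiber; so $\dim\widehat A_{\mathfrak P}=0$ and $\dim\widehat D/\mathfrak P=\dim \widehat A/\mathfrak P=n$.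
\end{proof}

\begin{lemma}\label{lem:minimal}
Let $\dim R<\infty$, let $C=C_{\Phi_{\mathsf d}}$ be cotilting and let $\mathfrak p$ be a minimal prime of $R$. Then $(a_{\mathfrak p})$ and $(b_{\mathfrak p})$ hold.
\end{lemma}

\begin{proof}
As $R_{\mathfrak p}$ is artinian, $\Gamma(\mathfrak p)=R_{\mathfrak p}$ and $H_{\mathfrak p}\otimes C^I=(C^I)_{\mathfrak p}[\mathsf d(\mathfrak p)]$. So Proposition~\ref{prop:cotiltcrit} says
\begin{equation}\label{eq:generic}
\Bigl(\prod_{\mathfrak q}H^j(C_{\mathfrak q})^I\Bigr)_{\mathfrak p}=0\quad\text{for all } j\ne\mathsf d(\mathfrak p)\text{ and all sets } I .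
\end{equation}

$(a_{\mathfrak p})$: Let $\mathfrak q\supseteq\mathfrak p$ and $A=R_{\mathfrak q}$. By \eqref{eq:generic}, $H^j(C_{\mathfrak q})_{\mathfrak p}=0$ for $j\ne\mathsf d(\mathfrak p)$. By \eqref{eq:omega} this is the hypothesis of Lemma~\ref{lem:formal} for $A$ and its minimal prime $\mathfrak pA$, with $n=\mathsf d(\mathfrak q)-\mathsf d(\mathfrak p)=\dim(R/\mathfrak p)_{\mathfrak q}$.

$(b_{\mathfrak p})$: Here products are essential. There are finitely many minimal primes and $\dim R<\infty$, so $\mathsf d$ is bounded and $H^j(C_{\mathfrak q})\ne0$ for some $\mathfrak q$ only for finitely many $j$. For each such $j\ne\mathsf d(\mathfrak p)$ take a set $I$ with $|I|\ge|H^j(C_{\mathfrak q})|$ for all $\mathfrak q$, and an element of $\prod_{\mathfrak q}H^j(C_{\mathfrak q})^I$ whose coordinates run through all elements of all $H^j(C_{\mathfrak q})$. By \eqref{eq:generic} some $f_j\notin\mathfrak p$ kills this element, hence kills all $H^j(C_{\mathfrak q})$. By \eqref{eq:dual}, $E(\mathfrak q)$ being a cogenerator, $f_j$ kills $H^{\mathsf d(\mathfrak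 q)-j}_{\mathfrak q}(R_{\mathfrak q})$ for all $\mathfrak q$. Let $f=\prod_jf_j\notin\mathfrak p$. If $\mathfrak q\supseteq\mathfrak p$ and $f\notin\mathfrak q$, then $f$ is invertible on these modules, so they vanish for $j\ne\mathsf d(\mathfrak p)$. So $R_{\mathfrak q}$ has only one nonzero local cohomology module and is Cohen--Macaulay. Let $g$ be the element of Lemma~\ref{lem:compare} for $S=R$ and $P=\mathfrak p$ (note that $R_{\mathfrak p}$ is artinian). Then $(R/\mathfrak p)_{fg}$ is Cohen--Macaulay.
\end{proof}

\subsection{Proof of Theorem \ref{thm:D}}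

\emph{Part} (1). (i)$\Rightarrow$(ii): $R/\mathfrak p$ is again a homomorphic image of a Cohen--Macaulay ring; apply Theorem~\ref{thm:C}.

(ii)$\Rightarrow$(iii): Apply Lemma~\ref{lem:minimal} to $R/\mathfrak p$ and its zero ideal.

(iii)$\Rightarrow$(i): We verify the hypotheses of (K2). By Ratliff's theorem \cite[31.7]{Matsumura} the equidimensionality in $(a_{\mathfrak p})$, for all $\mathfrak p$, shows that all $R_{\mathfrak q}$, hence $R$, are universally catenary. The rest of $(a_{\mathfrak p})$ says that the formal fibers of all localizations are Cohen--Macaulay.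

It remains to show that the Cohen--Macaulay locus of a finitely generated $R$-algebra $B$ is open. It is stable under generization. By Nagata's criterion \cite[24.2]{Matsumura} it suffices to find, for every $P$ in the locus, a nonempty open subset of $V(P)$ contained in the locus. By Lemma~\ref{lem:compare} it is enough to find a nonempty open subset of $\operatorname{Spec}(B/P)$ on which $B/P$ is Cohen--Macaulay. Let $\mathfrak p=P\cap R$. By $(b_{\mathfrak p})$ and generic Noether normalization there is $f\in R\setminus\mathfrak p$ such that $(R/\mathfrak p)_f$ is Cohen--Macaulay and $(B/P)_f$ is finite over a polynomial subring $(R/\mathfrak p)_f[t_1,\dots,t_r]$, which is Cohen--Macaulay. After inverting a nonzero element of the polynomial ring, $B/P$ becomes a finite free algebra over a Cohen--Macaulay domain $D'$. Such an algebra is Cohen--Macaulay: a prime $\mathfrak n$ over $\mathfrak q\in\operatorname{Spec}D'$ has height $\operatorname{ht}\mathfrak q$ by flatness and finiteness, and the local cohomology of the algebra at $\mathfrak n$ is a direct summand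 of $H^i_{\mathfrak q}$ of a free $D'_{\mathfrak q}$-module, which is zero for $i<\operatorname{ht}\mathfrak q$. Now (K2) gives (i).

\emph{Part} (2). (i)$\Rightarrow$(iv) is Theorem~\ref{thm:C} for $R/\mathfrak p$. Assume (iv). Let $\mathfrak p\in\operatorname{Spec}R$, $D=R/\mathfrak p$ with maximal ideal $\mathfrak m$, $F=\operatorname{Frac}D$ and $e=\dim D$. Normalize $\mathsf d(0)=0$ on $\operatorname{Spec}D$, so $\mathsf d(\mathfrak m)=e$. Then $F=H_0$ and $H_{\mathfrak m}=\mathbf R\Gamma_{\mathfrak m}D[e]$ are summands of $T_{\Phi_{\mathsf d}}$ for $D$, so $\operatorname{Hom}_D(F,H_{\mathfrak m}[i])=0$ for $i<0$. Let $E=E_{\widehat D}(\widehat D/\mathfrak m\widehat D)$. The cohomology of $\mathbf R\Gamma_{\mathfrak m}D=\mathbf R\Gamma_{\mathfrak m\widehat D}\widehat D$ is artinian, so Matlis duality gives $H_{\mathfrak m}\cong\mathbf R\mathrm{Hom}_{\widehat D}(C_{\mathfrak m},E)$. Hence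
\[
0=\operatorname{Hom}_D(F,H_{\mathfrak m}[i])=\operatorname{Hom}_{\widehat D}\bigl(H^{-i}(F\otimes_DC_{\mathfrak m}),E\bigr)\quad\text{for } i<0 .
\]
As $E$ is a cogenerator, $F\otimes_DH^j(C_{\mathfrak m})=0$ for $j>0$. For $j<0$ already $H^j(C_{\mathfrak m})=0$, since $H^{e-j}_{\mathfrak m}(D)=0$. By \eqref{eq:omega} this is the hypothesis of Lemma~\ref{lem:formal} for $A=D$, its zero ideal and $n=e$. So $\widehat D$ is equidimensional and $\widehat D\otimes_DF$ is Cohen--Macaulay. As this holds for all $\mathfrak p$, $R$ is universally catenary by Ratliff's theorem and has Cohen--Macaulay formal fibers. Now (K1) gives (i).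

\emph{Part} (3). If $\dim R/\mathfrak p\le1$, then the domain $R/\mathfrak p$ is Cohen--Macaulay, so $(b_{\mathfrak p})$ holds with $f=1$. The completion of $D=(R/\mathfrak p)_{\mathfrak q}$ is Cohen--Macaulay, so it is equidimensional and its localizations are Cohen--Macaulay; hence $(a_{\mathfrak p})$ holds. If $\dim R\le1$, this covers all $\mathfrak p$; part (1) gives (i), and Theorem~\ref{thm:C} the rest. If $\dim R\le2$, it covers all non-minimal primes. If moreover $C_{\Phi_{\mathsf d}}$ is cotilting, Lemma~\ref{lem:minimal} covers the minimal ones, so (iii) and hence (i) hold. Conversely (i) implies that $C_{\Phi_{\mathsf d}}$ is cotilting by Theorem~\ref{thm:C}. The bounds are sharp: Theorem~\ref{thm:B} is a counterexample to the tilting version in dimension $2$ and Theorem~\ref{thm:A} one to the cotilting version in dimension $3$. \qed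

\begin{remark}
Without (K1) and (K2) the arguments above still prove (i)$\Rightarrow$(ii)$\Rightarrow$(iii) and (i)$\Rightarrow$(iv). They also show that (iii) implies all hypotheses of (K2) and that, for local $R$, (iv) implies those of (K1).
\end{remark}

\begin{thebibliography}{9}

\bibitem{HNS}
Michal Hrbek, Tsutomu Nakamura, Jan \v{S}\v{t}ov\'i\v{c}ek, \emph{Tilting complexes and codimension functions over commutative noetherian rings}, arXiv:2207.01309 (2022).

\bibitem{K1}
Kawasaki, \emph{On arithmetic Macaulayfication of Noetherian rings}, Trans. AMS 354 (2002).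

\bibitem{K2}
Kawasaki, \emph{Finiteness of Cousin cohomologies}, Trans. AMS 360 (2008).

\bibitem{Matsumura}
Matsumura, \emph{Commutative Ring Theory}.

\end{thebibliography}

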